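# The order and Hodge filtrations on the Harish-Chandra $\mathscr D$-module

## 1. A kernel vector of two commuting matrices in $\mathfrak{so}_5$

Let $V=\mathbb C^5$ with basis $e_{\pm1},e_{\pm2},e_0$ and symmetric form $(e_i,e_{-i})=1$ for $i=1,2$, $(e_0,e_0)=1$, all other pairings $0$. Let $G=SO_5$, and let $\mathfrak t\subset\mathfrak g=\mathfrak{so}_5$ be the Cartan subalgebra whose element $s=(s_1,s_2)$ acts by $e_{\pm i}\mapsto\pm s_ie_{\pm i}$, $e_0\mapsto0$. Let $T$ be the corresponding maximal torus and $\mathfrak t^{reg}$ the set of regular elements of $\mathfrak t$. For $g\in G$, $s\in\mathfrak t^{reg}$, $\tau\in\mathfrak t$ put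
$$x=\mathrm{Ad}_g s,\qquad y=\mathrm{Ad}_g\tau .$$
These are commuting matrices. They have the common eigenvectors $ge_{\pm1},ge_{\pm2}$ and the common kernel vector $ge_0$, and they depend only on the point $(gT,s,\tau)$ of $Y_0=G/T\times\mathfrak t^{reg}\times\mathfrak t$. Let $A\subset\mathbb C[Y_0]$ be the algebra generated by the matrix entries of $x$ and $y$ and by the coordinates of $s$ and $\tau$. It is bigraded: the first degree is the degree in $(x,s)$, the second the degree in $(y,\tau)$.

Here is the object on which everything turns. Since $T$ fixes $e_0$, the following is a well-defined regular map on $Y_0$: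
$$\varphi(gT,s,\tau)=\delta(s,\tau)\,g e_0\in V,\qquad \delta(s,\tau)=s_1\tau_2-s_2\tau_1,\qquad \varphi_v=(\varphi,v)\in\mathbb C[Y_0]\quad(v\in V).\tag{1}$$
Each $\varphi_v$ is homogeneous of bidegree $(1,1)$.

**Proposition 1.1.** $\varphi_v\varphi_w\in A$ for all $v,w\in V$. In particular $\varphi_v^2\in A$, so $\varphi_v$ is integral over $A$.

**Proof.** We write $\delta^2$ times the orthogonal projection to the line $\mathbb C\,ge_0$ as a polynomial in our generators. Consider the matrix with entries in $A$
$$\mathsf M=\delta^2\cdot1-(s_1y-\tau_1x)^2-(s_2y-\tau_2x)^2 .$$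
On $ge_{\pm1}$, $s_1y-\tau_1x$ acts by $\pm(s_1\tau_1-\tau_1s_1)=0$ and $s_2y-\tau_2x$ by $\pm(s_2\tau_1-\tau_2s_1)=\mp\delta$, so $\mathsf M=0$ there. On $ge_{\pm2}$, $s_1y-\tau_1x$ acts by $\pm\delta$ and $s_2y-\tau_2x$ by $0$, so again $\mathsf M=0$. On $ge_0$, $\mathsf M=\delta^2$. Since $ge_0$ is a unit vector orthogonal to the other four eigenvectors, $\mathsf Mw=\delta^2(ge_0,w)\,ge_0=(\varphi,w)\varphi$. Pairing with $v$ gives $\varphi_v\varphi_w=(v,\mathsf Mw)\in A$. $\square$

**Proposition 1.2.** $\varphi_v\notin A$ for every $v\ne0$.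

**Proof.** The group $G$ acts on $Y_0$ through the first factor, and $\varphi$ is $G$-equivariant, so a group element $k$ sends the function $\varphi_v$ to $\varphi_{kv}$. Also $A$ is $G$-stable. So $\{v:\varphi_v\in A\}$ is a submodule of the irreducible module $V$. Suppose it is not $0$. Then it is $V$, and $v\mapsto\varphi_v$ is a $G$-map $V\to A_{(1,1)}$.

Let $S$ be the polynomial ring $\mathbb C[\mathfrak g\times\mathfrak g\times\mathfrak t\times\mathfrak t]$, which surjects onto $A$. In bidegree $(1,1)$ we have the $G$-equivariant surjection $S_{(1,1)}=(\mathfrak g\oplus\mathfrak t)^*\otimes(\mathfrak g\oplus\mathfrak t)^*\to A_{(1,1)}$, with $G$ acting trivially on $\mathfrak t$. By complete reducibility our map lifts to $V\to S_{(1,1)}$. The modules $V$, $\mathfrak g\cong\mathfrak g^*$, $\mathbb C$ are irreducible of dimensions $5,10,1$, so $\operatorname{Hom}_G(V,\mathfrak g)=\operatorname{Hom}_G(V,\mathbb C)=0$. Hence the lift has no component in $\mathfrak g^*\otimes\mathfrak t^*$, $\mathfrak t^*\otimes\mathfrak g^*$ or $\mathfrak t^*\otimes\mathfrak t^*$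 and lands in $\mathfrak g^*\otimes\mathfrak g^*$. In other words $\varphi=\beta(x,y)$ for a bilinear map $\beta:\mathfrak g\times\mathfrak g\to V$: *the value of $\varphi$ depends on $(x,y)$ only.*

Now let $n\in SO_5$ swap $e_1\leftrightarrow e_2$ and $e_{-1}\leftrightarrow e_{-2}$ and fix $e_0$. It normalizes $T$ and induces $w(s_1,s_2)=(s_2,s_1)$ on $\mathfrak t$. The points $(gT,s,\tau)$ and $(gn^{-1}T,ws,w\tau)$ have the same $(x,y)$, because $\mathrm{Ad}_{gn^{-1}}(ws)=\mathrm{Ad}_gs$ and likewise for $\tau$. But at the second point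
$$\varphi=\delta(ws,w\tau)\,gn^{-1}e_0=-\delta(s,\tau)\,ge_0 .$$
So $\beta(x,y)=-\beta(x,y)$, and $\varphi=0$ everywhere. This is false, since $\delta\not\equiv0$. $\square$

It is instructive to see what bilinear equivariant expressions do give. Identify $\mathfrak{so}_5\cong\Lambda^2V$ by letting $a\wedge b$ act as $c\mapsto(b,c)a-(a,c)b$. Then $s=s_1e_1\wedge e_{-1}+s_2e_2\wedge e_{-2}$, and $x\wedge y\in\Lambda^4V\cong V$ is $g$ applied to $(s_1\tau_2+s_2\tau_1)\,e_1\wedge e_{-1}\wedge e_2\wedge e_{-2}$. This is a constant multiple of $(s_1\tau_2+s_2\tau_1)\,ge_0$. The *symmetric* combination is polynomial in $(x,y)$; the antisymmetric one is only a square root.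

What is this for? There is a $\mathscr D$-module $\mathcal M$ attached to a reductive Lie algebra, with two natural filtrations. The associated graded of the first maps onto $A$. If the two filtrations were equal, $A$ would have to be integrally closed. By the two propositions it is not. So for $\mathfrak{so}_5$ the filtrations differ, and the rest of these notes explains why the filtrations know about the integral closure of $A$, and how far this goes for other Lie algebras.

## 2. The module $\mathcal M$ and its two filtrations

**Filtrations on $\mathscr D$-modules.** Let $X$ be a smooth variety of dimension $n$ and $F_k\mathscr D$ the operators of order $\le k$. Then $\operatorname{gr}\mathscr D$ is the sheaf of functions on $T^*X$. A filtration $F_\bullet M$ of a coherent $\mathscr D$-module is good if it is compatible with $F_\bullet\mathscr D$ and $\operatorname{gr}^FM$ is coherent on $T^*X$; on an affine variety it is then bounded below. The support of $\operatorname{gr}^FM$ does not depend on the good filtration. It is the characteristic variety. A nonzero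 $M$ is holonomic if this variety has dimension $n$; it is then of pure dimension $n$.

The graded module itself does depend on the filtration. Take $M=\mathbb C[x,x^{-1}]$ on the line. It is generated by $x^{-1}$, and also by $x^{-2}$. The images of the order filtration under these generators are $F_k=x^{-k-1}\mathbb C[x]$ and $F'_k=x^{-k-2}\mathbb C[x]$ ($k\ge0$). So $F_k\subset F'_k$, the two agree over $\{x\ne0\}$, and they differ in every degree.

**Setting.** Let $G$ be a connected complex reductive group with Lie algebra $\mathfrak g$, $T\subset G$ a maximal torus with Lie algebra $\mathfrak t$, and $W$ the Weyl group. Fix a nondegenerate $G$-invariant symmetric bilinear form on $\mathfrak g$; its restriction to $\mathfrak t$ is nondegenerate. It identifies $\mathfrak g\cong\mathfrak g^*$ and $\mathfrak t\cong\mathfrak t^*$. Restriction gives the Chevalley isomorphisms $\mathbb C[\mathfrak g]^G\cong\mathbb C[\mathfrak t]^W$ and $(\operatorname{Sym}\mathfrak g)^G\cong(\operatorname{Sym}\mathfrak t)^W$. For $u\in\operatorname{Sym}\mathfrak g$ let $\partial_u$ be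 the constant-coefficient operator, similarly on $\mathfrak t$, and let $\operatorname{ad}\mathfrak g$ be the vector fields of the adjoint action. Let $\mathscr D$ be the sheaf of differential operators on $\mathfrak g\times\mathfrak t$.

**Definition.** The Harish-Chandra $\mathscr D$-module of Hotta and Kashiwara is
$$\mathcal M=\mathscr D\Big/\Big(\mathscr D\cdot(\operatorname{ad}\mathfrak g\otimes1)+\mathscr D\cdot\{f\otimes1-1\otimes f|_{\mathfrak t}\}_{f\in\mathbb C[\mathfrak g]^G}+\mathscr D\cdot\{\partial_u\otimes1-(-1)^{d}\,1\otimes\partial_{u|_{\mathfrak t}}\}_{d\ge0,\ u\in(\operatorname{Sym}^d\mathfrak g)^G}\Big).$$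

For $\mathfrak g=\mathfrak t=\mathbb C$ this is $\mathscr D/\big(\mathscr D(x-y)+\mathscr D(\partial_x+\partial_y)\big)$, the delta-function module of the diagonal. In general $\mathcal M$ is nonzero, holonomic, with regular singularities. Its **order filtration** $F^{\mathrm{ord}}_\bullet\mathcal M$ is the image of the order filtration of $\mathscr D$.

Identify $T^*(\mathfrak g\times\mathfrak t)$ with $\mathfrak g\times\mathfrak g\times\mathfrak t\times\mathfrak t$: $(x,y,s,\tau)$ is the point $(x,s)$ with covector $(y,-\tau)$.

**Definition.** The isospectral commuting variety is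
$$\mathfrak X=\{(x,y,s,\tau):\ [x,y]=0,\ P(x,y)=P(s,\tau)\text{ for all }P\in\mathbb C[\mathfrak g\times\mathfrak g]^G\},$$
and $\mathfrak X^{rs}\subset\mathfrak X$ is the nonempty open subset where $x$ is regular semisimple.

If $\mathfrak g=\mathfrak t$, then $\mathfrak X=\{x=s,\ y=\tau\}\cong\mathfrak t\times\mathfrak t$. For $\mathfrak{gl}_m$ a point of $\mathfrak X$ is a commuting pair together with an ordering of its joint eigenvalues (this is checked in Section 8).

The geometric construction of Hotta and Kashiwara makes $\mathcal M$ a polarized Hodge module in the sense of M. Saito, isomorphic to its dual up to a shift. So $\mathcal M$ has a canonical good filtration, the **Hodge filtration** $F^{\mathrm{Hodge}}_\bullet\mathcal M$. We use the following facts about it. The sheaf $\operatorname{gr}^{\mathrm{ord}}\mathcal M$ is supported on $\mathfrak X$. The sheaf $\operatorname{gr}^{\mathrm{Hodge}}\mathcal M$ is Cohen–Macaulay (CM) and set-theoretically supported on $\mathfrak X$. The indexing is normalized so that $F^{\mathrm{ord}}_k\mathcal M\subset F^{\mathrm{Hodge}}_k\mathcal M$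 for $k\ge0$, and the induced map $\operatorname{gr}^{\mathrm{ord}}\mathcal M\to\operatorname{gr}^{\mathrm{Hodge}}\mathcal M$ is an isomorphism over $\mathfrak X^{rs}$.

Are the two filtrations equal? The question is stated as open in Victor Ginzburg, "Isospectral commuting variety and the Harish-Chandra D-module", arXiv:1002.3311 (2010).

## 3. Four theorems and their inputs

**Notation.** $r=\dim\mathfrak t$; $\Phi$ is the root system, $N$ the number of positive roots, $n=\dim\mathfrak g+r$. The ring $S=\mathbb C[\mathfrak g\times\mathfrak g\times\mathfrak t\times\mathfrak t]$ is bigraded by (degree in $(x,s)$, degree in $(y,\tau)$). The second degree is the *$y$-degree*; it is the grading of $\operatorname{gr}$. Let $I(\mathfrak X)\subset S$ be the bihomogeneous ideal of functions vanishing on $\mathfrak X$ and $A=S/I(\mathfrak X)=\mathbb C[\mathfrak X_{\rm red}]$. We show that $\mathfrak X$ is irreducible; $\tilde A$ is the normalization of the domain $A$ and $\tilde{\mathfrak X}=\operatorname{Spec}\tilde A$. These objects depend only on $\mathfrak g$, since $G$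 is connected and acts through its adjoint group; we write $\mathfrak X_{\mathfrak g},A_{\mathfrak g},\tilde A_{\mathfrak g}$ when needed. $\mathfrak g^r\supset\mathfrak g^{rs}$ are the regular and the regular semisimple elements.

The actions of $G$ and of $\mathbb C^\times\times\mathbb C^\times$ on $A$ extend to $\tilde A$, so $\tilde A$ is a bigraded $G$-module. The bigrading is nonnegative: if $f\in\tilde A$ is homogeneous with one degree negative, it satisfies a homogeneous integral equation whose coefficients have a negative degree and so vanish. Hence a power of $f$ is $0$ and $f=0$.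

**Theorem A.** If $F^{\rm ord}_k\mathcal M=F^{\rm Hodge}_k\mathcal M$ for all $k\ge0$, then $\mathfrak X_{\rm red}$ is normal. If $\mathfrak g$ has a simple factor that is not simply laced (types $B_m,C_m$ with $m\ge2$, $F_4$, $G_2$), then $\mathfrak X_{\rm red}$ is not normal, so the filtrations differ.

**Theorem B.** $\operatorname{gr}^{\rm Hodge}\mathcal M\cong\tilde A$ as graded modules, and the image of $\operatorname{gr}^{\rm ord}\mathcal M$ is $A$. Hence $F_k^{\rm ord}=F_k^{\rm Hodge}$ for all $k\le m$ if and only if $A,\tilde A$ agree in $y$-degrees $\le m$, and all steps agree if and only if $\mathfrak X_{\rm red}$ is normal. Always $F_0^{\rm ord}=F_0^{\rm Hodge}$.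

**Theorem C.** If $\mathfrak g$ has a non-simply-laced simple factor, then $F_1^{\rm ord}\mathcal M\subsetneq F_1^{\rm Hodge}\mathcal M$.

**Theorem D.** If all simple factors of $\mathfrak g$ are of type $A_1$ or $A_2$ (tori included), then $F^{\rm ord}_\bullet=F^{\rm Hodge}_\bullet$.

So the answer to the question, for general $G$, is no. The isomorphism with $\tilde A$ in Theorem B is due to Ginzburg, Duke Math. J. 161 (2012); a proof is given in Section 7. The case where all simple factors are simply laced and some factor is $A_m$ ($m\ge3$), $D_m$ or $E_m$ is not settled here; by Theorem B it is equivalent to normality of $\mathfrak X_{\rm red}$.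

**Inputs.** Theorem A needs classical facts of Chevalley, Kostant and Richardson, and the facts about $\mathcal M$ listed in Section 2: $\mathcal M\ne0$ is holonomic, $\operatorname{gr}^{\rm Hodge}\mathcal M$ is CM, and the comparison over $\mathfrak X^{rs}$. Theorems B and C use in addition:

- **(HK)** (Hotta–Kashiwara, Invent. Math. 75 (1984)) $\mathcal M\cong\mathcal H^0\mu_+\mathcal O_{\tilde{\mathfrak g}}$, where $\tilde{\mathfrak g}=\{(\mathfrak b,x):x\in\mathfrak b\}$ ($\mathfrak b$ a Borel subalgebra) and $\mu:\tilde{\mathfrak g}\to\mathfrak g\times\mathfrak t$, $\mu(\mathfrak b,x)=(x,\ x\bmod[\mathfrak b,\mathfrak b])$.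
- **(Sa1)** (M. Saito) If $i:Z\hookrightarrow X$ is a closed embedding of connected smooth varieties, a polarizable Hodge module with underlying $\mathscr D$-module $i_+\mathcal O_Z$ has, up to an index shift, the Hodge filtration $F_k=F_k\mathscr D\cdot\mathcal O_Z\delta$, where $\mathcal O_Z\delta$ is its lowest piece. If $Z$ is defined by $F_1=\dots=F_r=0$ with independent differentials, then $i_+\mathcal O_Z=\mathcal H^r_Z(\mathcal O_X)$ and $\delta=[1/(F_1\cdots F_r)]$.
- **(Sa2)** (M. Saito) Let $(M,F)$ underlie a polarizable Hodge module on an affine space of dimension $n$. The filtered complex $R\mathcal Hom_{\mathscr D}((M,F),(\mathscr D,F))[n]$ is strict and, after the left–right exchange, gives the dual Hodge module. Consequently, if $H=\operatorname{gr}^FM$ is CM, the dual has associated graded $\iota^*\operatorname{Ext}^n_S(H,S)$ up to a grading shift, where $\iota$ is multiplication by $-1$ on covectors.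

Theorem D uses moreover two theorems of Haiman, quoted in Section 8. From commutative algebra we use three things. A CM module has no embedded associated primes. If a closed subset of codimension $\ge2$ is removed from the support of a CM module with irreducible support, the sections do not change. Serre's criterion says that normal means regular in codimension $1$ together with $S_2$. The phenomenon to keep in mind is the ring spanned by all monomials in $a,b$ except $a$, generated by $a^2,a^3,b,ab$. It becomes normal after inverting $b$ (as $a=ab/b$) or $a^2$ (as $a=a^3/a^2$), so it is regular away from the origin. It is not normal, and not $S_2$: one element of one degree is missing.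

## 4. The geometry of the isospectral commuting variety

The goal is that $\mathfrak X$ is irreducible of dimension $n$, and that it is smooth outside a closed set of codimension $\ge2$.

**Step 4.1. Invariants of pairs separate $W$-orbits on $\mathfrak t\times\mathfrak t$.** Suppose $P(s,\tau)=P(s',\tau')$ for all $P\in\mathbb C[\mathfrak g^2]^G$. Taking $P(x,y)=f(x+\lambda y)$ with $f\in\mathbb C[\mathfrak g]^G$, Chevalley's theorem gives $s+\lambda\tau\in W(s'+\lambda\tau')$ for every $\lambda\in\mathbb C$. As $W$ is finite, two values of $\lambda$ share one $w$, so $(s,\tau)=w(s',\tau')$.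

**Step 4.2. $\mathfrak X^{rs}$, and irreducibility.** Let $(x,y,s,\tau)\in\mathfrak X$ with $x\in\mathfrak g^{rs}$. Since $f(x)=f(s)$ for all $f\in\mathbb C[\mathfrak g]^G$, we have $x=\mathrm{Ad}_gs$ with $s$ regular, and $y\in\mathfrak g^x=\mathrm{Ad}_g\mathfrak t$, say $y=\mathrm{Ad}_g\tau'$. Then $P(s,\tau')=P(x,y)=P(s,\tau)$ for all $P$, so by Step 4.1 $(s,\tau')=w(s,\tau)$. As $ws=s$ with $s$ regular, $w=1$ and $\tau'=\tau$. Hence
$$\mathfrak X^{rs}=\{(\mathrm{Ad}_gs,\mathrm{Ad}_g\tau,s,\tau): g\in G,\ s\in\mathfrak t^{reg},\ \tau\in\mathfrak t\}.\tag{2}$$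
The centralizer of $s\in\mathfrak t^{reg}$ in $G$ is $T$, so $\mathfrak X^{rs}$ is the bijective image of $G/T\times\mathfrak t^{reg}\times\mathfrak t$. It is irreducible of dimension $\dim\mathfrak g-r+2r=n$.

Let $\mathcal C\subset\mathfrak g\times\mathfrak g$ be the commuting variety. By Richardson (Compositio Math. 38 (1979)) $\mathcal C$ is irreducible and $G\cdot(\mathfrak t^{reg}\times\mathfrak t)$ is dense in it. The map $\mathfrak X\to\mathcal C$ is finite: $\mathbb C[\mathfrak t^2]$ is integral over $\mathbb C[\mathfrak t]^W\otimes\mathbb C[\mathfrak t]^W$, whose elements become functions of $x$ and of $y$ on $\mathfrak X$. The group $W$ acts on $\mathfrak X$ through $(s,\tau)$, and by Step 4.1 it is transitive on the fibres. $\mathfrak X^{rs}$ is $W$-stable: replace $g$ by $g\dot w^{-1}$. So its closure is $W$-stable. By finiteness the closure has closed image, which contains $G\cdot(\mathfrak t^{reg}\times\mathfrak t)$; so it surjects onto $\mathcal C$ and, being $W$-stable, contains every fibre. Thus $\mathfrak X=\overline{\mathfrak X^{rs}}$ is irreducible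 of dimension $n$.

In particular $A$ is the algebra of functions on $G/T\times\mathfrak t^{reg}\times\mathfrak t$ generated by the coordinates of $\mathrm{Ad}_gs$, $\mathrm{Ad}_g\tau$, $s$, $\tau$, as in Section 1.

**Step 4.3. The open set $U_1=\{x\in\mathfrak g^r\}\subset\mathfrak X_{\rm red}$ is smooth.** We describe it explicitly. Let $f_1,\dots,f_r$ be homogeneous generators of $\mathbb C[\mathfrak g]^G$ of degrees $d_i$, and
$$Z=\{(x,s)\in\mathfrak g\times\mathfrak t: f_i(x)=f_i(s)\ \forall i\},\qquad Z^r=Z\cap\{x\in\mathfrak g^r\},\qquad Z^{rs}=Z\cap\{x\in\mathfrak g^{rs}\}.$$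
Differentiating $f_i(\mathrm{Ad}_{\exp(az)}x)=f_i(x)$ in $a$ gives $(\nabla f_i(x),[z,x])=0$ for all $z$, that is, $\nabla f_i(x)\in\mathfrak g^x$. By Kostant these vectors are linearly independent for $x\in\mathfrak g^r$, hence a basis of $\mathfrak g^x$. So the functions $f_i(x)-f_i(s)$ have independent differentials on $Z^r$, and $Z^r$ is smooth, as a scheme, of dimension $\dim\mathfrak g$. Next, $Z$ is finite over $\mathfrak g$, so of dimension $\le\dim\mathfrak g$, and it is cut out by $r$ equations. Hence it is a complete intersection of pure dimension $\dim\mathfrak g$; in particular it is CM.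

The set $\mathfrak g\setminus\mathfrak g^r$ has codimension $\ge3$. Indeed, let $x=x_s+x_n$ be non-regular with $\mathfrak z_{\mathfrak g}(x_s)$ conjugate to a Levi subalgebra $\mathfrak l\supset\mathfrak t$, and let $k$ be the rank of $[\mathfrak l,\mathfrak l]$. Then $x_n$ is a non-regular nilpotent of $[\mathfrak l,\mathfrak l]$, so $k\ge1$ and its orbit has dimension $\le\dim[\mathfrak l,\mathfrak l]-k-2$. Such $x$ form a set of dimension at most $\dim\mathfrak g-\dim\mathfrak l+(r-k)+\dim[\mathfrak l,\mathfrak l]-k-2=\dim\mathfrak g-k-2$.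

So $Z\setminus Z^r$ has codimension $\ge3$ in $Z$. By Serre's criterion $Z$ is normal, and $\mathbb C[Z^r]=\mathbb C[Z]$. Since $Z\setminus Z^{rs}$ is finite over $\mathfrak g\setminus\mathfrak g^{rs}$, $Z^{rs}$ is dense in $Z$. The map $G/T\times\mathfrak t^{reg}\to Z^{rs}$, $(gT,s)\mapsto(\mathrm{Ad}_gs,s)$, is bijective onto a smooth variety, hence an isomorphism (characteristic $0$, Zariski's main theorem). So $Z$ is irreducible.

Let $E=\{(x,s,y):(x,s)\in Z^r,\ y\in\mathfrak g^x\}$. Writing
$$y=\sum_ic_i\nabla f_i(x)\tag{3}$$
gives $E\cong Z^r\times\mathbb C^r$, irreducible and smooth. Put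
$$\tau=\sum_i c_i\nabla(f_i|_{\mathfrak t})(s).\tag{4}$$
For $s\in\mathfrak t$ the vector $\nabla f_i(s)$ is $T$-fixed, so it lies in $\mathfrak t$; pairing with $\mathfrak t$ shows that it equals $\nabla(f_i|_{\mathfrak t})(s)$. Hence for $x=\mathrm{Ad}_gs\in\mathfrak g^{rs}$ we get $y=\mathrm{Ad}_g\tau$. So $(x,s,y)\mapsto(x,y,s,\tau)$ is the graph embedding of a morphism on $E$. It is a closed embedding into $\mathfrak g^r\times\mathfrak g\times\mathfrak t\times\mathfrak t$, and the part of the image with $x\in\mathfrak g^{rs}$ is exactly (2) and is dense in the image. Since $\mathfrak X=\overline{\mathfrak X^{rs}}$, the image is $U_1$. Thus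
$$U_1\cong Z^r\times\mathbb C^r\ \text{ is smooth},\qquad \mathfrak X^{rs}\cong G/T\times\mathfrak t^{reg}\times\mathfrak t .\tag{5}$$
$\mathfrak X$ has the symmetry $\varsigma(x,y,s,\tau)=(y,x,\tau,s)$. So $U_2=\{y\in\mathfrak g^r\}$ is smooth too, and $\{y\in\mathfrak g^{rs}\}\cong G/T\times\mathfrak t\times\mathfrak t^{reg}$. Put $U=U_1\cup U_2$.

**Step 4.4. $\operatorname{codim}_{\mathfrak X}(\mathfrak X\setminus U)\ge2$.** We count parameters. Since $\mathfrak X\to\mathcal C$ is finite, we may compute dimensions in $\mathcal C$. For $(x,y)\in\mathcal C$ all Jordan parts commute. Let $\mathfrak l=\mathfrak z_{\mathfrak g}(x_s)\cap\mathfrak z_{\mathfrak g}(y_s)$. This is the centralizer of commuting semisimple elements, a Levi subalgebra, and up to conjugation one of finitely many Levi subalgebras containing $\mathfrak t$. Let $\mathfrak l'=[\mathfrak l,\mathfrak l]$ and $k=\operatorname{rank}\mathfrak l'$. Then $x_s,y_s\in\mathfrak z(\mathfrak l)$, $\dim\mathfrak z(\mathfrak l)=r-k$, and $(x_n,y_n)$ is a commuting pair of nilpotents of $\mathfrak l'$. Such pairs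 form a variety of dimension $\le\dim\mathfrak l'$, because for each of the finitely many nilpotent orbits $O\ni x_n$ one has $\dim O+\dim(\mathfrak l')^{x_n}=\dim\mathfrak l'$. Conjugation by $G$ adds at most $\dim\mathfrak g-\dim\mathfrak l$. So the stratum of $\mathfrak l$ has dimension at most
$$\dim\mathfrak g-\dim\mathfrak l+2(r-k)+\dim\mathfrak l'=\dim\mathfrak g+r-k=n-k.$$

*Claim: the pairs with $x$ non-regular and $k\ge1$ form a set of dimension $\le n-2$.* For $k\ge2$ this is clear. Let $k=1$, so $\mathfrak l'\cong\mathfrak{sl}_2$. If $\mathfrak z_{\mathfrak g}(x_s)=\mathfrak l$ and $x_n\ne0$, then $x_n$ is regular in $\mathfrak l'$, $\dim\mathfrak g^x=\dim\mathfrak l^{x_n}=r$, and $x$ is regular. So for non-regular $x$ one of two things happens. Either $\mathfrak z_{\mathfrak g}(x_s)\supsetneq\mathfrak l$; then $x_s$ lies in one of the finitely many hyperplanes $\beta=0$ of $\mathfrak z(\mathfrak l)$, $\beta\in\Phi\setminus\Phi_{\mathfrak l}$ (such $\beta$ does not vanish on $\mathfrak z(\mathfrak l)$), and the dimension is $\le n-2$. Or $x_n=0$; then the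 pairs $(0,y_n)$ form a variety of dimension $2$ instead of $3$, and again the dimension is $\le n-2$.

For $k=0$ the pair is conjugate to some $(s,\tau)\in\mathfrak t^2$. If both are non-regular, $\alpha(s)=0=\beta(\tau)$ for some roots, and the dimension is $\le\dim\mathfrak g-r+2r-2=n-2$. Since $\mathfrak X\setminus U$ is the locus where both $x$ and $y$ are non-regular, Step 4.4 follows.

**Step 4.5. Divisors in $U\setminus U_1$.** Points of $U\setminus U_1$ have $x$ non-regular and $y$ regular. By the claim those with $k\ge1$ have codimension $\ge2$. Those with $k=0$ have $y$ semisimple and regular, so $y\in\mathfrak g^{rs}$, and $\alpha(s)=0$ for some $\alpha$. So the divisorial components of $U\setminus U_1$ are among the closures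
$$D'_\alpha=\overline{\{\alpha(s)=0\}}\subset U,\qquad \{\alpha(s)=0\}\subset\{y\in\mathfrak g^{rs}\}\cong G/T\times\mathfrak t\times\mathfrak t^{reg}\qquad(\alpha>0).\tag{6}$$

**Example: $\mathfrak{sl}_2$ by hand.** Let $q(x)=\frac12\operatorname{tr}x^2$, so $q(\operatorname{diag}(s,-s))=s^2$. By (2), on $\mathfrak X^{rs}$ we have $(x,s)=s\,(h,1)$ and $(y,\tau)=\tau\,(h,1)$, where $h=\mathrm{Ad}_g\operatorname{diag}(1,-1)$ and $q(h)=1$. So $v=(x,s)$ and $w=(y,\tau)$ are vectors of $\mathbb C^4$ lying on one line of the quadric cone $q(x)=s^2$. Let $Q\subset\mathbb P^3$ be the smooth quadric surface of such lines and $\mathcal E=\{(\ell,v,w):\ell\in Q,\ v,w\in\ell\}$, a rank $2$ vector bundle over $Q$. Its image in $\mathbb C^4\times\mathbb C^4$ is closed, irreducible, of dimension $4=n$, and contains $\mathfrak X^{rs}$; so it equals $\mathfrak X$. Hence $A\subset\Gamma(\mathcal E,\mathcal O)=\bigoplus_{i,j}H^0(Q,\mathcal O(i+j))$. This inclusion is an equality, because $\operatorname{Sym}^i\otimes\operatorname{Sym}^j\to\operatorname{Sym}^{i+j}\to H^0(Q,\mathcal O(i+j))$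 (symmetric powers of $(\mathbb C^4)^*$) is surjective. An element of $\operatorname{Frac}A$ integral over $A$ is regular on the smooth variety $\mathcal E$, so it lies in $A$: for $\mathfrak{sl}_2$, $A$ is normal. The analogue of (1) is $s\,h$, which here is simply $x\in A$.

## 5. Equality of the filtrations makes $\mathfrak X_{\rm red}$ normal

Let $\operatorname{gr}^{\rm ord}\mathcal M=S/J$ and $H=\operatorname{gr}^{\rm Hodge}\mathcal M$. Let $J_0\subset J$ be generated by the symbols of the defining relations. The vector field of $z\in\mathfrak g$ has symbol $(y,[z,x])=([x,y],z)$, up to sign; $f\otimes1-1\otimes f|_{\mathfrak t}$ has symbol $f(x)-f(s)$; and the third kind has symbol $u(y)-(-1)^du(-\tau)=u(y)-u(\tau)$, because the covector on $\mathfrak t$ is $-\tau$. So $J_0\subset I(\mathfrak X)$. Let $\eta$ be the generic point of $\mathfrak X$.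

**Step 5.1. $J_0$ is reduced at the generic point: $J_\eta\supseteq(J_0)_\eta=I(\mathfrak X)_\eta$.** We compute a tangent space. Let $s_0,\tau_0\in\mathfrak t^{reg}$ and $p=(s_0,\tau_0,s_0,\tau_0)\in\mathfrak X$. A tangent vector $(\dot x,\dot y,\dot s,\dot\tau)$ of $\operatorname{Spec}S/J_0$ at $p$ satisfies
$$[\dot x,\tau_0]+[s_0,\dot y]=0,\qquad (\nabla f_i(s_0),\dot x-\dot s)=0,\qquad(\nabla f_i(\tau_0),\dot y-\dot\tau)=0\quad(1\le i\le r).$$
As $s_0,\tau_0$ are regular, the $\nabla f_i(s_0)$ form a basis of $\mathfrak t$, and so do the $\nabla f_i(\tau_0)$. So $\dot s,\dot\tau$ are the $\mathfrak t$-components of $\dot x,\dot y$. The root components of the first equation give $\alpha(s_0)\dot y_\alpha=\alpha(\tau_0)\dot x_\alpha$, so $\dot x_\alpha$ determines $\dot y_\alpha$. Free are only $\dot x$ and the $\mathfrak t$-component of $\dot y$: the tangent space has dimension at most $\dim\mathfrak g+r=n$. Since $\operatorname{Spec}S/J_0\supset\mathfrak X$ has dimension $\ge n$ at $p$, its local ring at $p$ is regular of dimension $n$, a domain. Its quotient $\mathcal O_{\mathfrak X_{\rm red},p}$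 also has dimension $n$, so the two are equal. Hence $J_0=I(\mathfrak X)$ at $p$, and therefore at $\eta$.

**Step 5.2. Supports.** The characteristic variety of $\mathcal M\ne0$ has pure dimension $n$ by holonomicity and lies in the irreducible $n$-dimensional $\mathfrak X$, so it equals $\mathfrak X$. It is the support of $\operatorname{gr}$ for every good filtration. So $\sqrt J=I(\mathfrak X)$ and $\operatorname{Supp}H=\mathfrak X$; and since $H$ is CM, its only associated prime is $I(\mathfrak X)$. In particular $J_\eta=I(\mathfrak X)_\eta$.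

**Step 5.3. $F^{\rm Hodge}_{-1}\mathcal M=0$.** The hypothesis of Theorem A only concerns $k\ge0$, so we must exclude negative steps. Let $\operatorname{disc}\in\mathbb C[\mathfrak g]^G$ be the discriminant, so $\mathfrak X^{rs}=\mathfrak X\cap\{\operatorname{disc}(x)\ne0\}$; it has $y$-degree $0$. The map $(\operatorname{gr}^{\rm ord}\mathcal M)_{\operatorname{disc}}\to H_{\operatorname{disc}}$ is a graded isomorphism, so $H_{\operatorname{disc}}$ vanishes in negative degrees. Since $\operatorname{disc}(x)\notin I(\mathfrak X)$, it is a nonzerodivisor on $H$ by Step 5.2. So $H\subset H_{\operatorname{disc}}$ vanishes in negative degrees. As good filtrations are bounded below, $F^{\rm Hodge}_{-1}=0$.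

**Step 5.4. First half of Theorem A.** Assume $F^{\rm ord}_k=F^{\rm Hodge}_k$ for all $k\ge0$. By Step 5.3, $S/J=\operatorname{gr}^{\rm ord}\mathcal M=H$. This is CM with only associated prime $I(\mathfrak X)$, so $J$ is $I(\mathfrak X)$-primary and is recovered from its localization at $\eta$. By Step 5.2 $J_\eta=I(\mathfrak X)_\eta$, hence $J=I(\mathfrak X)$. Thus $A=S/J$ is CM, in particular $S_2$. By Steps 4.3 and 4.4 it is regular in codimension $1$. By Serre's criterion $A$ is normal. $\square$

For $\mathfrak{so}_5$ this settles the matter: (5) says that $\varphi_v$ is a regular function on $\mathfrak X^{rs}=\operatorname{Spec}A_{\operatorname{disc}}$, so $\varphi_v\in\operatorname{Frac}A$. By Propositions 1.1 and 1.2, $\varphi_v\in\tilde A_{(1,1)}\setminus A$.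

## 6. Type $G_2$ and the passage to Levi subalgebras

**Proposition 6.1.** For $\mathfrak g$ of type $G_2$, $\tilde A_{(1,1)}\ne A_{(1,1)}$.

**Proof.** We repeat Section 1 with $V=\mathbb C^7$, the irreducible orthogonal representation. Its weights are $0,\pm\lambda_1,\pm\lambda_2,\pm\lambda_3$ with multiplicity one, $\lambda_1+\lambda_2+\lambda_3=0$, and the $\pm\lambda_i$ are the short roots. Let $e_0\in V^T$ with $(e_0,e_0)=1$, $a_i=\lambda_i(s)$, $b_i=\lambda_i(\tau)$, and
$$\delta=a_1b_2-a_2b_1=a_2b_3-a_3b_2=a_3b_1-a_1b_3,$$
where the equalities follow by substituting $a_3=-a_1-a_2$, $b_3=-b_1-b_2$. As $\lambda_1,\lambda_2$ are independent, $\delta\ne0$. Put $\varphi(gT,s,\tau)=\delta\,ge_0$, $\varphi_v=(\varphi,v)$, homogeneous of bidegree $(1,1)$, and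
$$\mathsf M=2\delta^2-\sum_{i=1}^3(a_iy-b_ix)^2 .$$
On the $g$-translate of the weight line of $\pm\lambda_j$, $a_iy-b_ix$ acts by $\pm(a_ib_j-b_ia_j)$, which is $0$ for $i=j$ and $\delta$ or $-\delta$ for $i\ne j$. So $\mathsf M=0$ there, and $\mathsf M=2\delta^2$ on $ge_0$. Hence $\mathsf Mw=2(\varphi,w)\varphi$, so $\varphi_v\varphi_w\in A$ and $\varphi_v\in\tilde A$.

Suppose $\varphi_v\in A$ for some $v\ne0$. The modules $V,\mathfrak g,\mathbb C$ are irreducible of dimensions $7,14,1$, so the argument of Proposition 1.2 applies word for word and gives $\varphi=\beta(x,y)$ with $\beta$ bilinear. Let $\alpha$ be a *long* root. Since $\pm\alpha$ are not weights of $V$, the root vectors for $\pm\alpha$ kill $e_0$, so the corresponding $SL_2$ fixes $e_0$. Let $n\in N(T)$ be the representative in it of the reflection $w$ in $\alpha$. As $\delta$ is an alternating bilinear form on the plane $\mathfrak t$ and $\det w=-1$, $\delta(ws,w\tau)=-\delta(s,\tau)$. The points $(gT,s,\tau)$ and $(gn^{-1}T,ws,w\tau)$ have the same $(x,y)$, but $\varphi$ takes opposite values there.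 So $\varphi=0$, a contradiction. $\square$

(The swap in Section 1 is also the reflection in a long root, of $B_2$.)

Now let $\mathfrak l\supset\mathfrak t$ be a Levi subalgebra of an arbitrary $\mathfrak g$, $L\subset G$ the connected Levi subgroup, $\mathfrak z=\mathfrak z(\mathfrak l)$, $\mathfrak l'=[\mathfrak l,\mathfrak l]$, and $h=\prod_{\alpha\in\Phi\setminus\Phi_{\mathfrak l}}\alpha\in\mathbb C[\mathfrak t]$, regarded as a function of $s$. The subscript $h$ denotes the locus $h(s)\ne0$, or localization. The aim is that nonnormality of $\mathfrak X_{\mathfrak l'}$ in $y$-degree $1$ is inherited by $\mathfrak X_{\mathfrak g}$.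

**Lemma 6.2.** $[g,(x,y,s,\tau)]\mapsto(\mathrm{Ad}_gx,\mathrm{Ad}_gy,s,\tau)$ is an isomorphism $G\times_L(\mathfrak X_{\mathfrak l})_h\to(\mathfrak X_{\mathfrak g})_h$ (reduced structures).

**Proof.** We first prove it for the variety $Z$ of Step 4.3, where the target is known to be normal. Let $Q_G=(Z_{\mathfrak g})_h$ and $Q_L=(Z_{\mathfrak l})_h$. Since $G$-invariants restrict to $L$-invariants, there is a map $G\times_LQ_L\to Q_G$, $[g,(x,s)]\mapsto(\mathrm{Ad}_gx,s)$.

It is surjective. Let $(x,s)\in Q_G$. As $f(x_s)=f(x)=f(s)$ for all invariants $f$, we may conjugate so that $x_s=s$. As $h(s)\ne0$, all roots vanishing at $s$ lie in $\Phi_{\mathfrak l}$, so $x\in\mathfrak z_{\mathfrak g}(s)\subset\mathfrak l$. The semisimple part of $x$ is $s$, so $L$-invariants agree at $x$ and $s$, and $(x,s)\in Q_L$.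

It is injective. Suppose $x=\mathrm{Ad}_kx'$ with $(x,s),(x',s)\in Q_L$. The semisimple parts $x_s,x'_s$ are $L$-conjugate to $s$, so modifying by $L$ we may assume $x_s=x'_s=s$. Then $k\in Z_G(s)$, which is connected with Lie algebra contained in $\mathfrak l$, so $k\in L$.

Both sides are irreducible varieties and $Q_G$ is normal, so in characteristic $0$ the bijection is an isomorphism by Zariski's main theorem. It induces
$$G\times_L(Q_L\times\mathfrak g\times\mathfrak t)\cong Q_G\times\mathfrak g\times\mathfrak t,\qquad [k,(q,y,\tau)]\mapsto([k,q],\mathrm{Ad}_ky,\tau).$$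
The left side contains the closed subvariety $G\times_L(\mathfrak X_{\mathfrak l})_h$, which is irreducible by Step 4.2 for $L$. In it the open locus where $s$ is regular in $\mathfrak g$ is dense, and by (2) for $L$ and for $G$ it maps onto $\mathfrak X_{\mathfrak g}^{rs}$. So the image is the closure of $\mathfrak X_{\mathfrak g}^{rs}$ in $Q_G\times\mathfrak g\times\mathfrak t$, which is $(\mathfrak X_{\mathfrak g})_h$ by Step 4.2. $\square$

**Lemma 6.3.** If $\tilde A_{\mathfrak l'}\ne A_{\mathfrak l'}$ in some bidegree $(a,1)$, then $\tilde A_{\mathfrak g}\ne A_{\mathfrak g}$ in $y$-degree $1$.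

**Proof.** Let $K=\tilde A/A$. By Lemma 6.2, $A_{\mathfrak g,h}=(\mathbb C[G]\otimes A_{\mathfrak l,h})^L$. For $Y=(\mathfrak X_{\mathfrak l})_h$, normalization commutes with the smooth morphisms $G\times Y\to G\times_LY$ and $G\times Y\to Y$, so also $\tilde A_{\mathfrak g,h}=(\mathbb C[G]\otimes\tilde A_{\mathfrak l,h})^L$. As $L$ is reductive, taking invariants is exact, and
$$K_{\mathfrak g,h}=(\mathbb C[G]\otimes K_{\mathfrak l,h})^L,$$
compatibly with $y$-degree, since $h$ has $y$-degree $0$. For a rational $L$-module $E$ the map $(\mathbb C[G]\otimes E)^L\to(\mathbb C[L]\otimes E)^L\cong E$ is surjective. So if $K_{\mathfrak g}$ vanishes in $y$-degree $1$, so does $K_{\mathfrak l,h}$.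

We contradict this. The linear invariants of $\mathfrak l$ force the $\mathfrak z$-components of $(x,y)$ and $(s,\tau)$ to agree, and the other invariants are those of $\mathfrak l'$. So $\mathfrak X_{\mathfrak l}=\mathfrak z\times\mathfrak z\times\mathfrak X_{\mathfrak l'}$ and $K_{\mathfrak l}=\mathbb C[\mathfrak z\times\mathfrak z]\otimes K_{\mathfrak l'}$. Take $0\ne c\in(K_{\mathfrak l'})_{(a,1)}$. Expand $h=h_0+h_1+\cdots$ by degree in $\mathfrak t\cap\mathfrak l'$. Here $h_0=h|_{\mathfrak z}\ne0$, since a root vanishing on $\mathfrak z$ lies in $\Phi_{\mathfrak l}$. For every $p\ge0$ the component of $h^p(1\otimes c)$ in $\mathbb C[\mathfrak z\times\mathfrak z]\otimes(K_{\mathfrak l'})_{(a,1)}$ is $h_0^p\otimes c\ne0$. So no power of $h$ kills $1\otimes c$, and it has nonzero image in $K_{\mathfrak l,h}$, in $y$-degree $1$. $\square$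

**End of the proof of Theorem A.** If $\mathfrak g$ has a non-simply-laced simple factor, two simple roots joined by a multiple bond generate a Levi subalgebra with $\mathfrak l'$ of type $B_2$ or $G_2$. By Propositions 1.1 and 1.2, respectively 6.1, $\tilde A_{\mathfrak l'}\ne A_{\mathfrak l'}$ in bidegree $(1,1)$. By Lemma 6.3
$$\tilde A_{\mathfrak g}\ne A_{\mathfrak g}\quad\text{in }y\text{-degree }1.\tag{7}$$
So $\mathfrak X_{\rm red}$ is not normal, and by Step 5.4 the filtrations are different. $\square$

## 7. The Hodge graded module is the normalization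

To locate the first step where the filtrations differ, and to get a criterion in both directions, we must compute $H=\operatorname{gr}^{\rm Hodge}\mathcal M$. The natural first attempt is to extend from the regular elements. Over $\mathfrak g^r\times\mathfrak t$ we will see that the two filtrations agree (Step 7.2), and $\mathfrak g\setminus\mathfrak g^r$ has codimension $\ge3$ in $\mathfrak g$, so a Hartogs argument looks promising. It stops at the following point: the graded modules live on $\mathfrak X$ and not on $\mathfrak g\times\mathfrak t$, and in $\mathfrak X$ the complement of $U_1=\{x\in\mathfrak g^r\}$ contains the sets (6), of dimension $n-1$. Functions on $U_1$ really have poles there. Assume that some $d_i\ge2$. In (3) the function $c_i\in\Gamma(U_1,\mathcal O)$ has bidegree $(1-d_i,1)$, with a negative first degree, so $c_i\notin\tilde A$. For $\mathfrak{sl}_2$ it is a multiple of $\tau/s$. The open set $U=U_1\cup U_2$ is large enough for Hartogs, by Step 4.4. But the swap $\varsigma$, which makes $U_2$ smooth, is a symmetry of $\mathfrak X$ and not,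 a priori, of the filtrations, so nothing is yet known along the $D'_\alpha$. The way past this is duality: the behavior of $H$ along the $D'_\alpha$ is measured by an effective divisor $D$, self-duality together with $\omega_U\cong\mathcal O_U$ makes $2D$ principal, and there are too few invariant functions for that unless $D=0$.

**Step 7.1. $H$ is a module of rank one over $A$; the divisor $D$.** Let $u\in\mathcal M$ be the generator and $\bar u\in H$ its class in degree $0$. By Step 5.2 $J_\eta=I(\mathfrak X)_\eta$, and $\operatorname{gr}^{\rm ord}\cong H$ over $\mathfrak X^{rs}$, so $H_\eta\cong\kappa(\eta)$, generated by $\bar u$. For $f\in I(\mathfrak X)$ the submodule $fH\subset H$ vanishes at $\eta$; as $I(\mathfrak X)$ is the only associated prime of $H$, $fH=0$. So $H$ is a torsion-free $A$-module of rank $1$. The map $S\to\operatorname{gr}^{\rm ord}\mathcal M\to H$, $1\mapsto\bar u$, factors through $A$ and is nonzero at $\eta$, so it induces a graded injection $A\hookrightarrow H$ whose image is that of $\operatorname{gr}^{\rm ord}\mathcal M$. View $A\subset H\subset\operatorname{Frac}A$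 with $\bar u=1$. On the smooth $n$-dimensional variety $U$ the CM module $H$ has maximal depth, so it is locally free of rank $1$ (Auslander–Buchsbaum). Hence $H|_U=\mathcal O_U(D)$ with $D\ge0$. Over $\mathfrak X^{rs}$ the map $A\to H$ is onto, so $D$ is supported on $U\setminus\mathfrak X^{rs}$.

**Step 7.2. The filtrations agree over $\mathfrak g^r\times\mathfrak t$, so $D\cap U_1=\varnothing$.** First we identify $\mathcal M$ there. The map $\mu$ takes values in $Z$: an element $x\in\mathfrak b$ can be degenerated by a one-parameter subgroup to its component in a Cartan subalgebra of $\mathfrak b$. Over $\mathfrak g^r$ the proper map $\mu:\tilde{\mathfrak g}^r\to Z^r$ has finite fibres, because a regular $x$ lies in finitely many Borel subalgebras. Over $(x,s)\in Z^{rs}$ it is bijective: if $x=\mathrm{Ad}_gs$ and $\mathfrak b_0\supset\mathfrak t$ is the Borel subalgebra used to identify $\mathfrak b/[\mathfrak b,\mathfrak b]$ with $\mathfrak t$, the Borel subalgebras containing $x$ are the $\mathrm{Ad}_{g\dot w}\mathfrak b_0$, with $x\mapsto w^{-1}s$, and this is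 $s$ only for $w=1$. As $\tilde{\mathfrak g}^r$ is irreducible and smooth and $Z^r$ is smooth, $\mu$ is finite and birational onto a normal variety, hence an isomorphism $\tilde{\mathfrak g}^r\cong Z^r$. By (HK), $\mathcal M|_{\mathfrak g^r\times\mathfrak t}\cong i_+\mathcal O_{Z^r}$, with $i:Z^r\hookrightarrow\mathfrak g^r\times\mathfrak t$.

Let $F_i=f_i(x)-f_i(s)$ and $\delta_F=[1/(F_1\cdots F_r)]\in\mathcal H^r_{Z^r}(\mathcal O)$. By (Sa1), $F^{\rm Hodge}_k=F_{k-k_0}\mathscr D\cdot\mathcal O_{Z^r}\delta_F$ for some $k_0$. Over $\mathfrak g^{rs}\times\mathfrak t$ the lowest nonzero degree of $\operatorname{gr}^{\rm Hodge}$ is $k_0$ and that of $\operatorname{gr}^{\rm ord}$ is $0$. These graded sheaves are isomorphic there, so $k_0=0$. As $u\in F_0^{\rm ord}\subset F_0^{\rm Hodge}$, we have $u=c\,\delta_F$ with $c\in\mathbb C[Z^r]=\mathbb C[Z]$.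

We show that $c$ is a nonzero constant. The vector fields $\operatorname{ad}\mathfrak g$ kill the $F_i$, hence $\delta_F$, and they kill $u$; so they kill $c$, and $c$ is $G$-invariant. Since $\mathbb C[\mathfrak t]$ is free over $\mathbb C[\mathfrak t]^W$,
$$c\in\mathbb C[Z]^G=(\mathbb C[\mathfrak g]\otimes_{\mathbb C[\mathfrak t]^W}\mathbb C[\mathfrak t])^G=\mathbb C[\mathfrak t].$$
In orthonormal coordinates, $\frac12(\sum x_i^2-\sum s_j^2)$ and $\frac12(\sum\partial_{x_i}^2-\sum\partial_{s_j}^2)$ are among the defining relations, so they kill $u$. So does their commutator. With $\mathrm{eu}_{\mathfrak g},\mathrm{eu}_{\mathfrak t}$ the Euler fields, $\mathrm{eu}=\mathrm{eu}_{\mathfrak g}+\mathrm{eu}_{\mathfrak t}$, it is up to sign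
$$\mathrm{eu}_{\mathfrak g}+\mathrm{eu}_{\mathfrak t}+\tfrac12(\dim\mathfrak g+r)=\mathrm{eu}+N+r .$$
On the other hand $\mathrm{eu}\,\delta_F=-(\sum d_i)\delta_F=-(N+r)\delta_F$. Comparing, $\mathrm{eu}(c)\,\delta_F=0$, so $\mathrm{eu}(c)=0$ and $c\in\mathbb C[\mathfrak t]$ is constant. It is nonzero because $u$ generates $i_+\mathcal O_{Z^r}\ne0$. Thus $F_k\mathscr D\cdot u=F_k\mathscr D\cdot\mathcal O_{Z^r}\delta_F$, that is, $F^{\rm ord}=F^{\rm Hodge}$ over $\mathfrak g^r\times\mathfrak t$, and $A\to H$ is an isomorphism over $U_1$. By Step 4.5,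
$$D=\sum_{\alpha>0}m_\alpha D'_\alpha,\qquad m_\alpha\ge0.$$

**Step 7.3. $\omega_U$ is trivial.** We write down a generator. On $\mathfrak X^{rs}=G/T\times\mathfrak t^{reg}\times\mathfrak t$ let $\omega_0=\mathrm{vol}\wedge ds\wedge d\tau$, where $\mathrm{vol}$ is a nonzero $G$-invariant top form on $G/T$; it exists since the sum of all roots is $0$. Let $\Delta=\prod_{\alpha>0}\alpha$. On $Z^r$ let $\rho$ be the residue form of $dx\wedge ds$, characterized by $\rho\wedge dF_1\wedge\dots\wedge dF_r=dx\wedge ds$ along $Z^r$. It is nowhere zero, and so is $\sigma_1=\rho\wedge dc_1\wedge\cdots\wedge dc_r$ on $U_1\cong Z^r\times\mathbb C^r$.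

Near a point of $Z^{rs}$ use étale coordinates $(gT,s')$ for $x=\mathrm{Ad}_gs'$, chosen so that $Z$ is $\{s'=s\}$. The Jacobian of $(gT,s')\mapsto\mathrm{Ad}_gs'$ is the product of all roots up to a constant, so
$$dx\wedge ds=\mathrm{const}\cdot\Delta(s')^2\,\mathrm{vol}\wedge ds'\wedge ds .$$
Since $F_i=f_i(s')-f_i(s)$ in these coordinates,
$$\mathrm{vol}\wedge ds\wedge dF_1\wedge\cdots\wedge dF_r=\pm\det(\partial f_i/\partial s'_j)\,\mathrm{vol}\wedge ds'\wedge ds,\qquad \det(\partial f_i/\partial s'_j)=\mathrm{const}\cdot\Delta(s'),$$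
with nonzero constants. Hence $\rho=\mathrm{const}\cdot\Delta(s)\,\mathrm{vol}\wedge ds$ on $Z^{rs}$. By (4), $d\tau_1\wedge\dots\wedge d\tau_r=\mathrm{const}\cdot\Delta(s)\,dc_1\wedge\dots\wedge dc_r$ modulo $ds_1,\dots,ds_r$. The two factors $\Delta(s)$ match, and $\sigma_1=\mathrm{const}\cdot\omega_0$ on $\mathfrak X^{rs}$. So $\omega_0$ extends to a nowhere vanishing form on $U_1$.

The swap $\varsigma$ exchanges $U_1$ and $U_2$, and on $\{x,y\in\mathfrak g^{rs}\}$ it is $(gT,s,\tau)\mapsto(gT,\tau,s)$, so $\varsigma^*\omega_0=\pm\omega_0$ there. So $\omega_0$ extends to a nowhere vanishing form on $U_2$ too, and $\omega_U=\mathcal O_U\omega_0$.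

**Step 7.4. $D=0$.** By self-duality of the Hodge module and (Sa2), $H\cong\iota^*\operatorname{Ext}^n_S(H,S)$ as $S$-modules, with $\iota(x,y,s,\tau)=(x,-y,s,-\tau)$. Since $A$ has codimension $n$ in $S$, $\operatorname{Ext}^j_S(A,S)=0$ for $j<n$, and change of rings gives $\operatorname{Ext}^n_S(H,S)=\operatorname{Hom}_A(H,\omega_A)$ with $\omega_A=\operatorname{Ext}^n_S(A,S)$, $\omega_A|_U\cong\omega_U\cong\mathcal O_U$. Restricting to $U$,
$$\mathcal O_U(D)\cong\iota^*\mathcal O_U(-D)=\mathcal O_U(-D),$$
as each $D'_\alpha$ is $\iota$-stable. Such an isomorphism is multiplication by some $\psi\in(\operatorname{Frac}A)^\times$, and $\operatorname{div}_U\psi=2D\ge0$.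

We use the smallness of the ring of functions. As $U$ is smooth, $\tilde{\mathfrak X}\to\mathfrak X$ is an isomorphism over $U$, and the complement of $U$ in the normal variety $\tilde{\mathfrak X}$ has codimension $\ge2$ by Step 4.4. Hence
$$\Gamma(U,\mathcal O)=\tilde A,\tag{8}$$
and $\psi\in\tilde A$. The divisors $D'_\alpha$ are $G$-stable, because $G$ is connected and acts on $G/T\times\mathfrak t\times\mathfrak t^{reg}$ through the first factor. So for $g\in G$, $g\psi/\psi$ is a unit of $\tilde A$. In the total grading $\tilde A$ is a nonnegatively graded domain whose degree-$0$ part is integral over $A_{(0,0)}=\mathbb C$, hence equal to $\mathbb C$; so its units are constants. Thus $g\psi=\chi(g)\psi$ for a character $\chi$ of $G$. It is trivial on $[G,G]$, and on the center because the center acts trivially on $\mathfrak X$. So $\psi$ is $G$-invariant. On $\mathfrak X^{rs}\subset U_1$ it is also invertible, so it is a unit of $\mathbb C[\mathfrak t^{reg}\times\mathfrak t]$: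
$$\psi=\mathrm{const}\cdot\prod_{\alpha>0}\alpha(s)^{k_\alpha}.$$
By Step 7.2 $\psi$ has no zeros or poles on $U_1$. Since $Z^r\to\mathfrak t$ is onto (take $x=s+e$ with $e$ a regular nilpotent of $\mathfrak z_{\mathfrak g}(s)$), $U_1$ contains points at which exactly one given positive root $\alpha$ vanishes on $s$. Hence all $k_\alpha=0$, $\psi$ is constant, and $D=0$.

**Step 7.5. End of the proof of Theorem B.** $H$ is CM and $\operatorname{codim}(\mathfrak X\setminus U)\ge2$, so $H=\Gamma(U,H)=\Gamma(U,\mathcal O)=\tilde A$ by (8). This identification respects the $y$-grading and extends $A\subset\tilde A$, where $A$ is the image of $\operatorname{gr}^{\rm ord}\mathcal M$.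

Consequently $F^{\rm ord}_k+F^{\rm Hodge}_{k-1}=F^{\rm Hodge}_k$ if and only if $A=\tilde A$ in $y$-degree $k$. Suppose $A,\tilde A$ agree in $y$-degrees $\le m$. By Step 5.3, $F^{\rm Hodge}_{-1}=0=F^{\rm ord}_{-1}$. If $F^{\rm ord}_{k-1}=F^{\rm Hodge}_{k-1}$ and $k\le m$, then $F^{\rm ord}_k\supseteq F^{\rm Hodge}_{k-1}$, so $F^{\rm ord}_k=F^{\rm Hodge}_k$. Conversely, if the filtrations agree up to $m$, then $\operatorname{gr}^{\rm ord}_k\to H_k$ is onto for $k\le m$, that is, $A=\tilde A$ in these degrees.

In $y$-degree $0$, (5) gives $\tilde A_0\subset\Gamma(U_1,\mathcal O)_0=(\mathbb C[Z]\otimes\mathbb C[c_1,\dots,c_r])_0=\mathbb C[Z]$, as each $c_i$ has $y$-degree $1$; and $\mathbb C[Z]$ is generated by $x,s$. So $\tilde A_0=A_0$ and $F_0^{\rm ord}=F_0^{\rm Hodge}$. $\square$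

**Proof of Theorem C.** By (7), $\tilde A\ne A$ in $y$-degree $1$. By Theorem B, $F_1^{\rm ord}\ne F_1^{\rm Hodge}$, while $F^{\rm ord}_1\subset F^{\rm Hodge}_1$ always. $\square$

## 8. Equality in types $A_1$ and $A_2$

By Theorem B we need $A=\tilde A$. For a product of Lie algebras $\mathfrak X$ is the product, since the invariants form a tensor product. Products of normal varieties are normal, and for a torus $\mathfrak X\cong\mathfrak t\times\mathfrak t$. Since $\mathfrak X_{\mathfrak{gl}_m}=\mathbb C^2\times\mathfrak X_{\mathfrak{sl}_m}$, it suffices to treat $\mathfrak{gl}_m$ for $m=2,3$. (For $m=2$ this is also the example of Section 4.) Let $G=GL_m$. For a rational $G$-module $V$ put $A(V)=(A\otimes V)^G\subset\tilde A(V)=(\tilde A\otimes V)^G$. We must show $A(V)=\tilde A(V)$ for irreducible $V$; if the central character is nontrivial, both are $0$.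

We use two theorems of Haiman. Let $\mathrm{Hilb}_m$ be the Hilbert scheme of $m$ points of $\mathbb C^2$, $B$ its tautological bundle (with fibre $\mathbb C[x,y]/I$ at the ideal $I$), $X_m\subset\mathrm{Hilb}_m\times\mathbb C^{2m}$ the isospectral Hilbert scheme (the reduced fibre product over $S^m\mathbb C^2$), $P$ the pushforward of $\mathcal O_{X_m}$ to $\mathrm{Hilb}_m$, and $R(m,l)$ the coordinate ring of the polygraph $\bigcup_{i\in[m]^l}\{q_j=p_{i_j}\ \forall j\}\subset(\mathbb C^2)^m\times(\mathbb C^2)^l$. For $m=2$, $l=1$ the polygraph is $\{q=p_1\}\cup\{q=p_2\}$.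

- **(Ha1)** $X_m$ is normal (J. Amer. Math. Soc. 14 (2001)).
- **(Ha2)** The natural map $R(m,l)\to H^0(\mathrm{Hilb}_m,P\otimes B^{\otimes l})$ is an isomorphism (Invent. Math. 149 (2002)).

**Step 8.1. For every $m\ge2$ and $l\ge0$, $A(V_l)=\tilde A(V_l)$, where $V_l=(\mathbb C^m)^{\otimes l}\otimes S^l(\mathbb C^m)^*$.** The point is that these modules can be read on the Hilbert scheme. Let $p_i=(s_i,\tau_i)\in\mathbb C^2$. An element of $\tilde A(V_l)$ is a $G$-equivariant map $\Psi(\xi;v)\in(\mathbb C^m)^{\otimes l}$, $\xi\in\tilde{\mathfrak X}$, homogeneous polynomial of degree $l$ in $v\in\mathbb C^m$. At the $T$-fixed points $\xi=(s,\tau,s,\tau)$, $s\in\mathfrak t^{reg}$, the coefficient of $e_{i_1}\otimes\cdots\otimes e_{i_l}$ must have the same $T$-weight as that vector, so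
$$\Psi=\sum_{i\in[m]^l}f_i(s,\tau)\,v_{i_1}\cdots v_{i_l}\,e_{i_1}\otimes\cdots\otimes e_{i_l},\qquad f_i\in\mathbb C[\mathfrak t^{reg}\times\mathfrak t].$$
The $f_i$ determine $\Psi$, by equivariance and density of $\mathfrak X^{rs}$. For $F\in\mathbb C[\mathfrak t\times\mathfrak t]\otimes\mathbb C[(\mathbb C^2)^l]$ let
$$\Psi_F=F\big(s,\tau;(x,y)^{(1)},\dots,(x,y)^{(l)}\big)v^{\otimes l},$$
with the commuting matrices $(x,y)^{(j)}$ acting in the $j$-th tensor factor. Then $\Psi_F\in A(V_l)$, and its coefficients are $f_i=F(s,\tau;p_{i_1},\dots,p_{i_l})$. So it suffices to find $F$ with these values.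

The frame bundle of $B$ is, by the functor of points, the scheme of triples $(x,y,v)$ with $[x,y]=0$ and $v$ cyclic: a frame $\mathbb C^m\cong\mathbb C[x,y]/I$ turns multiplication by the coordinates into commuting matrices and $1$ into a cyclic vector. It is a principal $G$-bundle over $\mathrm{Hilb}_m$. Its pullback to $X_m$ is a principal $G$-bundle over a normal variety by (Ha1), hence normal and reduced. It is closed in the scheme of $(x,y,v,s,\tau)$ with $v$ cyclic. Its underlying set is $\{(x,y,s,\tau)\in\mathfrak X,\ v\text{ cyclic}\}$. Indeed, the Hilbert–Chow image is the multiset of joint eigenvalues of $(x,y)$. If $(x,y)$ is triangularized with diagonal parts $(s',\tau')$, then $P(x,y)=P(s',\tau')$ for all invariants $P$, by degenerating along a one-parameter subgroup of $T$. So by Step 4.1, $(x,y,s,\tau)\in\mathfrak X$ if and only if $(s,\tau)$ is a permutation of $(s',\tau')$. Therefore the open set $\{v\text{ cyclic}\}\subset\mathfrak X_{\rm red}\times\mathbb C^m$ is this bundle; it is normal and coincides with its preimage in $\tilde{\mathfrak X}\times\mathbb C^m$.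

Hence $\Psi$ restricts to a $G$-equivariant $(\mathbb C^m)^{\otimes l}$-valued function on the bundle, that is, to a section of $P\otimes B^{\otimes l}$. Over points with distinct $p_i$ the fibre of $B$ is the space of functions on $\{p_1,\dots,p_m\}$, with $g\leftrightarrow g(x,y)v$. For $x,y$ diagonal the indicator function of $p_i$ corresponds to $v_ie_i$. So the section is the function $i\mapsto f_i$ there. By (Ha2) there is $F$ with $f_i=F(s,\tau;p_{i_1},\dots,p_{i_l})$ for all $i$. Hence $\Psi=\Psi_F\in A(V_l)$.

**Step 8.2. Which irreducible modules occur.** Let $V=V_\lambda$ with $\lambda_1\ge\dots\ge\lambda_m$, $\sum\lambda_i=0$, and suppose $\lambda_{m-1}\ge0$. Put $l=-\lambda_m\ge0$ and $\mu=(\lambda_1,\dots,\lambda_{m-1},0)$, a partition of $l$. Then $\mu/\lambda$ is a horizontal strip of size $l$, as $\mu_m=0\le\lambda_{m-1}$. By Pieri $V_\mu\subset V_\lambda\otimes S^l\mathbb C^m$, and $V_\mu\subset(\mathbb C^m)^{\otimes l}$. So $\operatorname{Hom}_G(V_\lambda,V_l)=\operatorname{Hom}_G(V_\lambda\otimes S^l\mathbb C^m,(\mathbb C^m)^{\otimes l})\ne0$, $V_\lambda$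 is a direct summand of $V_l$, and $A(V_\lambda)=\tilde A(V_\lambda)$ by Step 8.1.

The automorphism $(x,y,s,\tau)\mapsto(x^T,y^T,s,\tau)$ of $\mathfrak X$ (with $x^T$ the transpose) preserves $\mathfrak X^{rs}$, hence its closure, and intertwines the actions of $g$ and $(g^T)^{-1}$. So $A(V)=\tilde A(V)$ if and only if $A(V^*)=\tilde A(V^*)$. As $V_\lambda^*$ has highest weight $(-\lambda_m,\dots,-\lambda_1)$, this covers the case $\lambda_2\le0$ as well.

For $m=2$, $\lambda=(a,-a)$ with $\lambda_1=a\ge0$. For $m=3$, always $\lambda_2\ge0$ or $\lambda_2\le0$. So $A=\tilde A$ for $\mathfrak{gl}_2$ and $\mathfrak{gl}_3$, and Theorem D follows. $\square$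

For $\mathfrak{gl}_m$ with $m\ge4$ the same argument gives $A(V_\lambda)=\tilde A(V_\lambda)$ whenever $\lambda_{m-1}\ge0$ or $\lambda_2\le0$; nothing is claimed for the remaining $\lambda$, the first being $\lambda=(1,1,-1,-1)$ for $m=4$.
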